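\title{Iterated ultrafilter limits of $\omega$-covers:\\ an independence result}

\begin{abstract}
Let $p$ be a nonprincipal ultrafilter on $\mathbb N$. A set of reals $X$ satisfies $\gamma_p$ if every open $\omega$-cover of $X$ contains a sequence whose limit along $p$ is $X$, and it satisfies $\delta_p$ if $X$ can be reached from every open $\omega$-cover by iterating limits along $p$. We show that the statement ``every $X$ satisfying $\delta_p$ for all $p$ satisfies $\gamma_p$ for all $p$'' is independent of ZFC. If $\mathfrak p=\mathfrak c$, there is a counterexample in which two successive limits always suffice, applied to an array that does not depend on the ultrafilter. In the other direction, $\delta_s$ for a selective ultrafilter $s$ implies strong measure zero, so the statement holds whenever a selective ultrafilter exists and all strong measure zero sets are countable; we obtain such a model by forcing over the Mathias model.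
\end{abstract}

\section{One limit or many}\label{sec:intro}

Throughout, $\omega=\mathbb N=\{0,1,2,\dots\}$, the letter $X$ denotes a set of real numbers with the subspace topology, and \emph{ultrafilter} means nonprincipal ultrafilter on $\omega$. An open cover $\mathcal U$ of $X$ is an \emph{$\omega$-cover} if $X\notin\mathcal U$ and every finite subset of $X$ is contained in some member of $\mathcal U$. An $\omega$-cover approximates $X$ from inside: no member is all of $X$, but any finitely many points are caught at once. The properties studied here ask whether $X$ can be recovered from such an approximation as a limit.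

For a sequence $\langle X_n:n\in\omega\rangle$ of subsets of $X$ and an ultrafilter $p$ put
\[
\operatorname{Lim}_n X_n=\bigcup_{m}\bigcap_{n\ge m}X_n,
\qquad
p\text{-}\!\lim_n X_n=\bigcup_{A\in p}\bigcap_{n\in A}X_n .
\]
The first set consists of the points that lie in all but finitely many $X_n$. The second consists of the points that lie in $X_n$ for ``$p$-many'' $n$:
\[
p\text{-}\!\lim_n X_n=\bigl\{x:\{n:x\in X_n\}\in p\bigr\},
\]
since $p$ is closed under supersets. For a family $\mathcal F$ of subsets of $X$, let $L_p(\mathcal F)$ be the smallest family of subsets of $X$ that contains $\mathcal F$ and contains $p\text{-}\!\lim_n X_n$ whenever it contains all the $X_n$. Let $L(\mathcal F)$ be defined in the same way with $\operatorname{Lim}$ in place of $p\text{-}\!\lim$.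

\begin{definition}\label{def:gd}
Let $p$ be an ultrafilter.
\begin{itemize}
\item An open cover of $X$ is a \emph{$\gamma_p$-cover} if it can be enumerated as $\langle U_n:n\in\omega\rangle$ so that $\{n:x\in U_n\}\in p$ for all $x\in X$, that is, $X=p\text{-}\!\lim_n U_n$. The set $X$ \emph{satisfies $\gamma_p$} if every open $\omega$-cover of $X$ contains a $\gamma_p$-cover of $X$.
\item The set $X$ \emph{satisfies $\delta_p$} if $X\in L_p(\mathcal U)$ for every open $\omega$-cover $\mathcal U$ of $X$.
\end{itemize}
\end{definition}

The word ``enumerated'' may be read with or without repetitions. Our results hold under both readings: whenever we refute $\gamma_p$ we refute it for arbitrary enumerations, and whenever a theorem asserts $\gamma_p$ the enumeration we produce is injective.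

Thus $\gamma_p$ says that one limit along $p$ recovers $X$, while $\delta_p$ allows limits of limits, and so on. In particular $\gamma_p$ implies $\delta_p$. The following question is posed in \cite{Tsaban}.

\begin{quote}
\textbf{Problem.} Assume that $X$ satisfies $\delta_p$ for each ultrafilter $p$. Must $X$ satisfy $\gamma_p$ for each ultrafilter $p$?
\end{quote}

For countable sets there is nothing to ask.

\begin{lemma}\label{lem:countable}
A countable set $X$ satisfies $\gamma_p$ for every ultrafilter $p$.
\end{lemma}

\begin{proof}
A finite $X$ has no $\omega$-cover, because a member of the cover containing the finite set $X$ would be $X$ itself. Let $X=\{x_n:n\in\omega\}$ be infinite and let $\mathcal U$ be an open $\omega$-cover. Choose recursively $U_n\in\mathcal U$ containing $\{x_0,\dots,x_n\}\cup\{y_i:i<n\}$, and then $y_n\in X\setminus U_n$, which is possible as $U_n\ne X$. The sets $U_n$ are distinct, because $y_i\in U_n\setminus U_i$ for $i<n$. Each $x\in X$ lies in all but finitely many $U_n$, and every ultrafilter contains all cofinite sets.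
\end{proof}

There is a reason to expect a positive answer in general. For a single sequence,
\begin{equation}\label{eq:lim}
\operatorname{Lim}_n X_n=\bigcap_p\ p\text{-}\!\lim_n X_n :
\end{equation}
cofinite sets belong to every $p$, and if $x\notin X_n$ for infinitely many $n$, then this infinite set of indices belongs to some ultrafilter. So a hypothesis made for \emph{all} ultrafilters looks like a hypothesis about the ordinary limit $\operatorname{Lim}$, which is much more rigid than any $p\text{-}\!\lim$. One might object that the sequences witnessing $\delta_p$ can depend on $p$. This is not where the heuristic breaks: in our counterexample the witnesses are the same for all ultrafilters. What breaks is that \eqref{eq:lim} has no analogue for double limits.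

To state the results, write $A\subseteq^*B$ if $A\setminus B$ is finite. A \emph{pseudo-intersection} of a family $\mathcal F$ is a set $A$ with $A\subseteq^*F$ for all $F\in\mathcal F$. The cardinal $\mathfrak p$ is the least size of a family of subsets of a countable set, all of whose finite subfamilies have infinite intersection, with no infinite pseudo-intersection. One has $\aleph_1\le\mathfrak p\le\mathfrak c$, and $\mathfrak p=\mathfrak c$ follows from the Continuum Hypothesis (CH) and from Martin's Axiom (MA). The power set $P(\omega)$ is identified with $2^\omega$, hence with the Cantor set in $\mathbb R$.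

\begin{theorem}\label{thm:A}
Assume $\mathfrak p=\mathfrak c$. There is $X\subseteq P(\omega)$ such that:
\begin{itemize}
\item[(1)] For every open $\omega$-cover $\mathcal U$ of $X$ there are $U_{k,l}\in\mathcal U$ $(k,l\in\omega)$ such that $X=q\text{-}\!\lim_k\bigl(q\text{-}\!\lim_l U_{k,l}\bigr)$ for every ultrafilter $q$. In particular $X$ satisfies $\delta_q$ for all $q$.
\item[(2)] There is an ultrafilter $p$ such that $X$ does not satisfy $\gamma_p$.
\item[(3)] There is an open $\omega$-cover $\mathcal V$ of $X$ such that $X\notin L(\mathcal V)$.
\end{itemize}
\end{theorem}

Parts (1) and (2) answer the Problem negatively under $\mathfrak p=\mathfrak c$. Part (3) is not needed for this; it shows how far the heuristic above is from the truth, since no iteration of ordinary limits can replace the two ultrafilter limits in (1).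

\begin{remark}\label{rem:product}
A double limit along $q$ is a single limit along another ultrafilter. The family of all $A\subseteq\omega\times\omega$ with $\{k:\{l:(k,l)\in A\}\in q\}\in q$ is a nonprincipal ultrafilter on $\omega\times\omega$; a bijection of $\omega\times\omega$ with $\omega$ turns it into an ultrafilter $r$, and turns $q\text{-}\!\lim_kq\text{-}\!\lim_l$ into $r\text{-}\!\lim$. So if repetitions are allowed, the set $X$ of Theorem~\ref{thm:A} satisfies $\gamma_r$ for all these $r$. The issue is whether one can return to a \emph{prescribed} ultrafilter.
\end{remark}

No counterexample can be built in ZFC alone, and the reason is a smallness property. A set $X\subseteq\mathbb R$ has \emph{strong measure zero} if for all $\varepsilon_n>0$ $(n\in\omega)$ there are intervals $I_n$ of length at most $\varepsilon_n$, possibly degenerate or empty, with $X\subseteq\bigcup_nI_n$. An ultrafilter $s$ is \emph{selective} if every function $\kappa:\omega\to\omega$ is constant or injective on some member of $s$.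

\begin{theorem}\label{thm:B}
If $s$ is a selective ultrafilter and $X$ satisfies $\delta_s$, then $X$ has strong measure zero.
\end{theorem}

The \emph{Borel Conjecture} is the statement that every strong measure zero set is countable. If it holds and a selective ultrafilter exists, then by Theorem~\ref{thm:B} only countable sets satisfy the hypothesis of the Problem, and Lemma~\ref{lem:countable} applies. We produce a model in which this happens.

\begin{theorem}\label{thm:C}
If ZFC is consistent, then so is ZFC together with the statement ``every $X$ satisfying $\delta_p$ for each ultrafilter $p$ is countable, hence satisfies $\gamma_p$ for each ultrafilter $p$''.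
\end{theorem}

Since ZFC${}+{}$CH is consistent if ZFC is, Theorems~\ref{thm:A} and~\ref{thm:C} settle the Problem.

\begin{corollary}\label{cor:main}
The statement ``if $X$ satisfies $\delta_p$ for each ultrafilter $p$, then $X$ satisfies $\gamma_p$ for each ultrafilter $p$'' is independent of ZFC. It fails whenever $\mathfrak p=\mathfrak c$, in particular under CH or MA, and it holds in the model of Theorem~\ref{thm:C}.
\end{corollary}

Section~\ref{sec:idea} isolates the mechanism that separates two limits from one and shows it on a single cover. Theorems~\ref{thm:A}, \ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:A}, \ref{sec:B} and~\ref{sec:C}. Only Section~\ref{sec:C} uses forcing.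

\section{Conventions and standard facts}\label{sec:tools}

A natural number $m$ is identified with the set $\{0,\dots,m-1\}$, so that $P(m)$ is the set of all subsets of $\{0,\dots,m-1\}$ and $x\cap m$ is the part of $x\subseteq\omega$ below $m$. Intervals $[a,b)$ with $a,b\in\omega$ are intervals of natural numbers. $\mathrm{Fin}$ is the set of finite subsets of $\omega$. ``Almost all'' means ``all but finitely many''. In $P(\omega)$ the sets $\{x:x\cap g=a\cap g\}$, $g\in\omega$, form a neighborhood base at the point $a$.

An ultrafilter $p$ is a family of infinite subsets of $\omega$, closed under supersets and finite intersections, that contains $A$ or $\omega\setminus A$ for every $A\subseteq\omega$. We use the following textbook facts.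
\begin{itemize}
\item[(U1)] All cofinite sets belong to $p$. If a finite union belongs to $p$, then so does one of its terms. Of a family of pairwise disjoint sets at most one belongs to $p$.
\item[(U2)] A family of subsets of $\omega$ all of whose finite subfamilies have infinite intersection is contained in an ultrafilter.
\item[(U3)] A sequence $\langle a_n:n\in A\rangle$, $A\in p$, in a compact Hausdorff space has a unique \emph{limit along $p$}: a point $a$ such that $\{n\in A:a_n\in O\}\in p$ for every neighborhood $O$ of $a$. If $F$ is closed and $\{n\in A:a_n\in F\}\in p$, then $a\in F$.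
\end{itemize}
We shall also use several times that every $f:\omega\to\omega$ is constant or injective on an infinite subset of any given infinite set $B$: if no fiber of $f$ meets $B$ in an infinite set, then $f[B]$ is infinite and we take one point of $B$ from each fiber that meets $B$.

To bound $L_p(\mathcal U)$ from above we use its minimality: if a family $\mathcal L$ contains $\mathcal U$ and is closed under $p\text{-}\!\lim$, then $L_p(\mathcal U)\subseteq\mathcal L$. The same holds for $L(\mathcal U)$ and $\operatorname{Lim}$.

A recursion of length $\mathfrak c$ can handle $\mathfrak c$ many covers, so we need to reduce to countable ones.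

\begin{lemma}\label{lem:ctblcover}
Every open $\omega$-cover $\mathcal U$ of a nonempty set of reals $X$ has a countable subfamily $\mathcal U'$ such that every finite subset of $X$ is contained in a member of $\mathcal U'$.
\end{lemma}

\begin{proof}
For $r\ge1$ the family $\{U^r:U\in\mathcal U\}$ is an open cover of $X^r$, since the coordinates of a point of $X^r$ lie in a common member of $\mathcal U$. The space $X^r$ is second countable, so there is a countable $\mathcal U_r\subseteq\mathcal U$ such that $\{U^r:U\in\mathcal U_r\}$ covers $X^r$. Let $\mathcal U'=\bigcup_r\mathcal U_r$.
\end{proof}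

\section{Why two limits can do more than one}\label{sec:idea}

The whole gain from the second limit comes from the last fact in (U1). Picture an array of sets $U_{k,l}$, $k<l$, with rows $k$ and columns $l$, and mark the entries that miss a given point $x$ (Figure~\ref{fig:array}). If each column has at most one mark, the sets of marked columns of different rows are disjoint, so an ultrafilter can concentrate on the marks of at most one row.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\foreach \y in {0,...,8} \foreach \x in {\y,...,8} \draw ({\x+1},\y) circle (0.16);
\foreach \x/\y in {1/0,2/0,3/1,4/0,5/1,6/2,7/0,8/1,9/2} \fill (\x,\y) circle (0.16);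
\foreach \x in {1,...,9} \node at (\x,-0.8) {\small$\x$};
\foreach \y in {0,...,8} \node at (10.2,\y) {\small$\y$};
\node at (0,-0.8) {\small$l$};
\node at (10.2,9) {\small$k$};
\end{tikzpicture}
\caption{An array of sets $U_{k,l}$ $(k<l)$; filled circles mark the entries that miss a fixed point $x$. Each column $l$ has at most one mark. Every row may still have infinitely many marks, but the sets of marked columns of different rows are disjoint, so at most one of them belongs to a given ultrafilter.}
\label{fig:array}
\end{figure}

\begin{lemma}\label{lem:array}
Let $U_{k,l}\subseteq X$ $(k,l\in\omega)$. Suppose that for each $x\in X$, for almost all $l$, there is at most one $k<l$ with $x\notin U_{k,l}$. Then $X=q\text{-}\!\lim_k\bigl(q\text{-}\!\lim_lU_{k,l}\bigr)$ for every ultrafilter $q$.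
\end{lemma}

\begin{proof}
Fix $x\in X$ and $l_0$ such that each $l\ge l_0$ admits at most one $k<l$ with $x\notin U_{k,l}$. The sets $S_k=\{l:l\ge l_0,\ l>k,\ x\notin U_{k,l}\}$ are pairwise disjoint, so $S_k\in q$ for at most one $k$. If $S_k\notin q$, then $\omega\setminus S_k\in q$, and $x\in U_{k,l}$ for every $l\in\omega\setminus S_k$ with $l\ge l_0$ and $l>k$; hence $x\in q\text{-}\!\lim_lU_{k,l}$. So the set of $k$ with $x\in q\text{-}\!\lim_lU_{k,l}$ omits at most one number and belongs to $q$.
\end{proof}

The points of our space are subsets of $\omega$, and the condition ``at most one mark per column'' will come from the following notion.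

\begin{definition}\label{def:sparse}
Let $D=\{d_0<d_1<\cdots\}\subseteq\omega$ be infinite. The intervals $[d_l,d_{l+1})$ are the \emph{blocks} of $D$. A set $x\subseteq\omega$ is \emph{$D$-sparse} if $|x\cap[d_l,d_{l+1})|\le1$ for almost all $l$. We call $D$ \emph{widening} if $d_{l+1}-d_l\ge l$ for all $l$.
\end{definition}

Finite sets are $D$-sparse for every $D$. For $X\subseteq P(\omega)$ let
\[
V_n=\{x\in X:n\notin x\},\qquad \mathcal V=\{V_n:n\in\omega\}.
\]
The sets $V_n$ are clopen in $X$. This is the cover on which $\gamma_p$ will fail.

\begin{lemma}\label{lem:V}
Let $D$ be widening and let $\mathrm{Fin}\subseteq X\subseteq P(\omega)$ consist of $D$-sparse sets. Then $\mathcal V$ is an open $\omega$-cover of $X$.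
\end{lemma}

\begin{proof}
We have $V_n\ne X$ because $\{n\}\in X\setminus V_n$. Let $G\subseteq X$ be finite. For large $l$, each member of $G$ has at most one point in the block $[d_l,d_{l+1})$, and the block has at least $l>|G|$ points. So some $n$ in this block lies outside $\bigcup G$, and $G\subseteq V_n$.
\end{proof}

\begin{example}\label{ex:main}
Let $d_l=l(l+1)/2$, so that the blocks are $\{0\},\{1,2\},\{3,4,5\},\dots$, and let $X$ be the set of all $D$-sparse subsets of $\omega$. By Lemma~\ref{lem:V}, $\mathcal V$ is an open $\omega$-cover of $X$.

\emph{Two ultrafilter limits recover $X$.} Put $U_{k,l}=V_{d_l+k}$ for $k<l$ and $U_{k,l}=V_0$ for $k\ge l$. For $k<l$ the number $d_l+k$ lies in the $l$-th block, and $x\notin U_{k,l}$ means $d_l+k\in x$. A $D$-sparse $x$ contains at most one such number for almost every $l$. By Lemma~\ref{lem:array}, $X=q\text{-}\!\lim_kq\text{-}\!\lim_lU_{k,l}$ for every $q$.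

\emph{Two ordinary limits of the same array do not.} Let $\varphi(l)<l$ $(l\ge1)$ take every value infinitely often, as in Figure~\ref{fig:array}, and let $x=\{d_l+\varphi(l):l\ge1\}\in X$. For every $k$ we have $x\notin U_{k,l}$ for infinitely many $l$, so $x\notin\operatorname{Lim}_lU_{k,l}$.

\emph{One limit along a selective ultrafilter $p$ does not.} Let $f:\omega\to\omega$ be arbitrary; we find $x\in X$ outside $p\text{-}\!\lim_nV_{f(n)}$. It suffices to find $B\in p$ with $x=f[B]\in X$, since then $x\notin V_{f(n)}$ for all $n\in B$. If $f$ is constant on some $B\in p$, then $f[B]$ is a singleton. Otherwise $f$ is injective on some $A\in p$. Let $\kappa(n)$ be the index of the block containing $f(n)$, and let $\kappa$ be constant or injective on $A'\in p$. It is not constant, because $f$ maps the infinite set $B=A\cap A'$ injectively and blocks are finite. So $f[B]$ has at most one point in each block.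
\end{example}

The example treats one cover. To prove Theorem~\ref{thm:A} we must produce an array as in Lemma~\ref{lem:array} inside \emph{every} $\omega$-cover, which forces $X$ to be much smaller, while keeping enough infinite sets in $X$ to defeat single limits. A different cover will need a different $D$, and a point added late in the construction must be sparse for all the sets $D$ chosen earlier. The next lemma makes this possible.

\begin{lemma}\label{lem:mono}
If $D'\subseteq^*D$ are infinite and $x$ is $D'$-sparse, then $x$ is $D$-sparse.
\end{lemma}

\begin{proof}
Let $D=\{d_0<d_1<\cdots\}$ and $D'=\{d'_0<d'_1<\cdots\}$. Choose $i_0$ such that $d'_i\in D$ and $|x\cap[d'_i,d'_{i+1})|\le1$ for all $i\ge i_0$. Let $d_l\ge d'_{i_0}$, and let $i\ge i_0$ be largest with $d'_i\le d_l$. Then $d'_{i+1}$ is an element of $D$ greater than $d_l$, so $d'_{i+1}\ge d_{l+1}$ and $[d_l,d_{l+1})\subseteq[d'_i,d'_{i+1})$. Hence $|x\cap[d_l,d_{l+1})|\le1$.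
\end{proof}

\section{The counterexample under $\mathfrak p=\mathfrak c$}\label{sec:A}

\subsection{Arrays inside an arbitrary cover}

In Example~\ref{ex:main}, a set $x$ belongs to $U_{k,l}$ as soon as it misses the point $d_l+k$. For a general cover a point has to be replaced by an interval $J_{k,l}$, and this is where the inclusion $\mathrm{Fin}\subseteq X$ is used: an open set that contains the finite family $P(m)$ contains every $x$ that has a sufficiently long gap starting at $m$, whatever $x$ does below $m$ and beyond the gap. This takes care of points that are added after the cover is treated. The points already present are fewer than $\mathfrak p$, and for them a pseudo-intersection gives a single sequence that works.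

\begin{lemma}\label{lem:cover}
Let $\mathrm{Fin}\subseteq Y\subseteq P(\omega)$ with $|Y|<\mathfrak p$, let $\mathcal W$ be a countable family of open subsets of $P(\omega)$ such that every finite subset of $Y$ is contained in a member of $\mathcal W$, and let $E\subseteq\omega$ be infinite. Then there are a widening set $D=\{d_0<d_1<\cdots\}\subseteq E$, sets $O_{k,l}\in\mathcal W$ and pairwise disjoint intervals $J_{k,l}\subseteq[d_l,d_{l+1})$, for $k<l$, such that
\begin{itemize}
\item[(a)] each $y\in Y$ belongs to $O_{k,l}$ for all but finitely many pairs $(k,l)$;
\item[(b)] if $x\subseteq\omega$ and $x\cap J_{k,l}=\emptyset$, then $x\in O_{k,l}$.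
\end{itemize}
\end{lemma}

\begin{proof}
Consider the countable set $\mathbb P=\{(m,O):m\in\omega,\ O\in\mathcal W,\ P(m)\subseteq O\}$. For finite $G\subseteq Y$ and $m_0\in\omega$ let
\[
\mathbb P_{G,m_0}=\{(m,O)\in\mathbb P:m\ge m_0,\ G\subseteq O\}.
\]
This set is infinite: for every $m\ge m_0$ the finite set $G\cup P(m)\subseteq Y$ is contained in some $O\in\mathcal W$. Moreover $\mathbb P_{G,m_0}\cap\mathbb P_{G',m_0'}=\mathbb P_{G\cup G',\max(m_0,m_0')}$, so finite intersections of these sets are infinite. There are $|Y|<\mathfrak p$ of them at most, so they have an infinite pseudo-intersection $Q\subseteq\mathbb P$. Since $Q\subseteq^*\mathbb P_{\emptyset,m_0}$ for every $m_0$, the set $T$ of first coordinates of elements of $Q$ is infinite. For $m\in T$ choose $O_m$ with $(m,O_m)\in Q$. Since $Q\subseteq^*\mathbb P_{\{y\},0}$, each $y\in Y$ belongs to $O_m$ for almost all $m\in T$.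

Next, for $m\in T$ there is $g(m)>m$ such that
\begin{equation}\label{eq:gap}
x\cap[m,g(m))=\emptyset\quad\text{implies}\quad x\in O_m .
\end{equation}
Indeed, each $a\in P(m)$ lies in the open set $O_m$, so there is $g_a>m$ with $\{x:x\cap g_a=a\}\subseteq O_m$. Let $g(m)$ be the largest of the finitely many $g_a$. If $x\cap[m,g(m))=\emptyset$ and $a=x\cap m$, then $x\cap g_a=a$, so $x\in O_m$.

Now choose $d_0<d_1<\cdots$ in $E$ and $m_{k,l}\in T$ $(k<l)$ recursively so that for each $l\ge1$
\[
d_l\le m_{0,l},\qquad g(m_{k,l})\le m_{k+1,l}\ \ (k+1<l),\qquad g(m_{l-1,l})\le d_{l+1}.
\]
Put $J_{k,l}=[m_{k,l},g(m_{k,l}))$ and $O_{k,l}=O_{m_{k,l}}$. The $l$-th block contains $l$ disjoint nonempty intervals, so $D$ is widening. The numbers $m_{k,l}$ are distinct, which gives (a), and \eqref{eq:gap} gives (b).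
\end{proof}

\subsection{The construction}

Assume $\mathfrak p=\mathfrak c$. There are $\mathfrak c$ open subsets of $P(\omega)$ and $\mathfrak c^{\aleph_0}=\mathfrak c$, so we can list as $\langle\mathcal W_\xi:\xi<\mathfrak c\rangle$ all countable families of open subsets of $P(\omega)$, and as $\langle\langle A_{\xi,n}:n\in\omega\rangle:\xi<\mathfrak c\rangle$ all sequences of infinite subsets of $\omega$. By recursion on $\xi<\mathfrak c$ we choose infinite sets $D_\xi\subseteq\omega$ and points $x_\xi\subseteq\omega$ so that, with $X_\xi=\mathrm{Fin}\cup\{x_\eta:\eta<\xi\}$:
\begin{itemize}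
\item[(i)] $D_\xi$ is widening and $D_\xi\subseteq^*D_\eta$ for all $\eta<\xi$;
\item[(ii)] $x_\xi$ is $D_\xi$-sparse and $x_\xi\cap A_{\xi,n}$ is infinite for all $n$;
\item[(iii)] if every finite subset of $X_\xi$ is contained in a member of $\mathcal W_\xi$, then the conclusion of Lemma~\ref{lem:cover} holds for $Y=X_\xi$, $\mathcal W=\mathcal W_\xi$ and $D=D_\xi$.
\end{itemize}

At stage $\xi$, the sets $D_\eta$, $\eta<\xi$, decrease modulo finite sets, so the intersection of finitely many of them almost contains the one with the largest index and is infinite. As $|\xi|<\mathfrak c=\mathfrak p$, they have an infinite pseudo-intersection $E$ (take $E=\omega$ if $\xi=0$). If the hypothesis of (iii) holds, apply Lemma~\ref{lem:cover}, noting that $|X_\xi|\le|\xi|+\aleph_0<\mathfrak p$, to obtain $D_\xi\subseteq E$. Otherwise let $D_\xi$ be any widening subset of $E$. To choose $x_\xi$, fix a list $n_0,n_1,\dots$ in which every natural number occurs infinitely often, and at step $i$ pick a point of $A_{\xi,n_i}$ in a block of $D_\xi$ beyond all blocks used before; this is possible because $A_{\xi,n_i}$ is infinite and blocks are finite. The set $x_\xi$ of chosen points satisfies (ii).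 Let
\[
X=\mathrm{Fin}\cup\{x_\xi:\xi<\mathfrak c\}.
\]
We record what the construction gives. The first property says that $X$ is thin, the second that it is nevertheless rich.
\begin{itemize}
\item[(S)] If $\eta\ge\xi$, then $x_\eta$ is $D_\xi$-sparse.
\item[(R)] For every nonempty countable family $\mathcal A$ of infinite subsets of $\omega$ there is $x\in X$ such that $x\cap A$ is infinite for all $A\in\mathcal A$.
\end{itemize}
Property (S) follows from (i), (ii) and Lemma~\ref{lem:mono}. For (R), enumerate $\mathcal A$, with repetitions if needed, as some $\langle A_{\xi,n}:n\in\omega\rangle$ and take $x=x_\xi$. By (S) with $\xi=0$, all members of $X$ are $D_0$-sparse, so $\mathcal V=\{V_n:n\in\omega\}$ is an open $\omega$-cover of $X$ by Lemma~\ref{lem:V}.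

\subsection{Two limits suffice}

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
Let $\mathcal U$ be an open $\omega$-cover of $X$ and let $\mathcal U'\subseteq\mathcal U$ be as in Lemma~\ref{lem:ctblcover}. Each member of $\mathcal U'$ is the trace on $X$ of an open subset of $P(\omega)$; choosing one such set for each member, we obtain a countable family, which is $\mathcal W_\xi$ for some $\xi$, and $\{O\cap X:O\in\mathcal W_\xi\}=\mathcal U'$. Every finite subset of $X_\xi\subseteq X$ is contained in a member of $\mathcal W_\xi$, so (iii) provides $O_{k,l}\in\mathcal W_\xi$ and intervals $J_{k,l}$ in the blocks of $D_\xi$. Put $U_{k,l}=O_{k,l}\cap X\in\mathcal U$ for $k<l$, and $U_{k,l}=U_{k,k+1}$ for $l\le k$.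

We verify the hypothesis of Lemma~\ref{lem:array} for $y\in X$. If $y\in X_\xi$, then by (a) of Lemma~\ref{lem:cover}, for almost all $l$ there is no $k<l$ with $y\notin U_{k,l}$. Otherwise $y=x_\eta$ with $\eta\ge\xi$, and $y$ is $D_\xi$-sparse by (S). For almost all $l$ it has at most one point in the $l$-th block, so it meets at most one of the disjoint intervals $J_{0,l},\dots,J_{l-1,l}$; by (b) it belongs to $U_{k,l}$ for all other $k<l$. Thus $X=q\text{-}\!\lim_k(q\text{-}\!\lim_lU_{k,l})$ for every $q$. Each inner limit belongs to $L_q(\mathcal U)$, hence so does $X$.
\end{proof}

\subsection{One limit does not suffice}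

In Example~\ref{ex:main} any selective ultrafilter worked, because $X$ contained all sparse sets. Now $X$ contains few of them, and the ultrafilter must be fitted to $X$. Property (R) says that every infinite set has an infinite subset that is covered by a member of $X$; we build $p$ so that it always concentrates on such a subset.

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
Let $\langle f_\xi:\xi<\mathfrak c\rangle$ list $\omega^\omega$. We construct infinite sets $B_\xi\subseteq\omega$, with $B_\xi\subseteq^*B_\eta$ for $\eta<\xi$, such that
\begin{equation}\label{eq:B}
f_\xi[B_\xi]\subseteq x\quad\text{for some }x\in X .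
\end{equation}
At stage $\xi$ let $B$ be an infinite pseudo-intersection of $\{B_\eta:\eta<\xi\}$, which exists because $|\xi|<\mathfrak p$ (take $B=\omega$ if $\xi=0$). If $f_\xi$ is constant with value $j$ on an infinite subset of $B$, let $B_\xi$ be that subset; then \eqref{eq:B} holds with $x=\{j\}\in\mathrm{Fin}$. Otherwise $f_\xi$ is injective on an infinite $B'\subseteq B$. By (R) applied to the family $\{f_\xi[B']\}$ there is $x\in X$ with $x\cap f_\xi[B']$ infinite, and we let $B_\xi=B'\cap f_\xi^{-1}[x]$.

By (U2) there is an ultrafilter $p$ containing all $B_\xi$. Any sequence of members of $\mathcal V$, with or without repetitions, has the form $\langle V_{f(n)}:n\in\omega\rangle$ with $f=f_\xi$ for some $\xi$. Take $x\in X$ as in \eqref{eq:B}. For $n\in B_\xi$ we have $f(n)\in x$, that is, $x\notin V_{f(n)}$. So $\{n:x\in V_{f(n)}\}$ is disjoint from $B_\xi\in p$ and does not belong to $p$. Hence the $\omega$-cover $\mathcal V$ contains no $\gamma_p$-cover.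
\end{proof}

The hypothesis $\mathfrak p=\mathfrak c$ has been used three times: to continue the sequence $D_\xi$, to apply Lemma~\ref{lem:cover} to $X_\xi$, and to continue the sequence $B_\xi$. The ultrafilter $p$ just built is selective, since each $f_\xi$ is constant or injective on $B_\xi\in p$.

\subsection{Ordinary limits never suffice}

\begin{proof}[Proof of Theorem~\ref{thm:A}(3)]
We find a family that contains $\mathcal V$, is closed under $\operatorname{Lim}$, and does not contain $X$. To guess it, take one limit: if the $n_i$ tend to infinity, a point $x\in\operatorname{Lim}_iV_{n_i}$ meets $A=\{n_i:i\in\omega\}$ in a finite set. A further limit is contained in a countable union of such sets, so countably many sets $A$ must be considered together.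

Say that $Y\subseteq X$ is of \emph{type~1} if $Y\subseteq V_n$ for some $n$, and of \emph{type~2} if there is a nonempty countable family $\mathcal A$ of infinite subsets of $\omega$ such that no $x\in Y$ meets every $A\in\mathcal A$ in an infinite set. Each $V_n$ is of type~1. The set $X$ is not of type~1, since $\{n\}\in X\setminus V_n$, and not of type~2, by (R). It remains to show that if each $Y_i$ is of type~1 or~2, then so is $Z=\operatorname{Lim}_iY_i$.

Suppose first that $Y_i$ is of type~2 for all $i$ in an infinite set $I$, with witness $\mathcal A_i$. Each $x\in Z$ lies in $Y_i$ for some $i\in I$, and so meets some member of $\mathcal A_i$ in a finite set. Hence $\bigcup_{i\in I}\mathcal A_i$ witnesses that $Z$ is of type~2.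

Otherwise there are $i_0$ and numbers $n_i$ with $Y_i\subseteq V_{n_i}$ for $i\ge i_0$. If $n_i=n$ for infinitely many $i$, each $x\in Z$ lies in $Y_i$ for one such $i$, so $Z\subseteq V_n$. If no value is taken infinitely often, then $A=\{n_i:i\ge i_0\}$ is infinite. A point $x\in Z$ satisfies $n_i\notin x$ for almost all $i$, so $x\cap A$ is finite, and $\{A\}$ witnesses that $Z$ is of type~2.
\end{proof}

\section{Selective ultrafilters and strong measure zero}\label{sec:B}

Suppose that $X$ does not have strong measure zero. The natural cover to test is made of unions of $k$ intervals of length less than $\rho_k$, where $k$ varies and $\rho_k$ decreases rapidly. Consider a sequence of such sets, the $n$-th made of $k_n$ intervals, and its limit along $s$. Selectivity leaves two cases. If $k_n$ is constant along $s$, the endpoints converge along $s$ and the limit is again covered by $k$ intervals of length at most $\rho_k$. If $k_n$ is injective along $s$, the limit is covered by a union in which each size $k$ is used at most once, and we may discard any finite number of sizes. Sets of this second kind are small, but a further limit may lie only in a countable union of them. The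 freedom to discard small sizes is what controls such a union: the $j$-th set uses only sizes $k\ge j$, so size $k$ is used at most $k$ times, for a total of $k^2$ intervals. This dictates the choice of $\rho_k$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose that $X$ satisfies $\delta_s$ and that $\langle\varepsilon_n:n\in\omega\rangle$ is a sequence of positive numbers for which no intervals $I_n$ of length at most $\varepsilon_n$ cover $X$. This remains true if $\varepsilon_n$ is replaced by the smaller number $\min(\varepsilon_0,\dots,\varepsilon_n)$, so we assume that the sequence is nonincreasing. Let $n_0=0$, $n_k=1^2+\dots+k^2$ and $\rho_k=\varepsilon_{n_k}$.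

\emph{Thin sets and the cover.} For $k\ge1$ call $Y\subseteq X$ \emph{$k$-thin} if it is covered by at most $k$ bounded closed intervals of length at most $\rho_k$. The set $X$ is not $k$-thin for any $k$: otherwise we could use the $k$ intervals as $I_0,\dots,I_{k-1}$, since $\rho_k=\varepsilon_{n_k}\le\varepsilon_i$ for $i<k\le n_k$, and let the other $I_n$ be empty. Let $\mathcal W$ be the family of all sets $X\cap(I_1\cup\dots\cup I_k)$, where $k\ge1$ and the $I_i$ are open intervals of length less than $\rho_k$. Such a set is $k$-thin (take closures), so $X\notin\mathcal W$. A subset of $X$ with at most $k$ points is covered by $k$ open intervals of length less than $\rho_k$. Hence $\mathcal W$ is an open $\omega$-cover of $X$.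

\emph{A family containing all iterated limits.} Let $\mathcal N$ be the family of all $Y\subseteq X$ such that for every $m\ge1$ there are $k$-thin sets $C_k$ $(k\ge m)$, possibly empty, with $Y\subseteq\bigcup_{k\ge m}C_k$. Let $\mathcal N_\sigma$ be the family of subsets of $X$ covered by countably many members of $\mathcal N$. Let $\mathcal L$ consist of the members of $\mathcal N_\sigma$ and of the sets that are $k$-thin for some $k$. Then $\mathcal W\subseteq\mathcal L$. We claim that $\mathcal L$ is closed under $s\text{-}\!\lim$.

Let $Y_n\in\mathcal L$ and $Z=s\text{-}\!\lim_nY_n$. Note that for every $A\in s$,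
\begin{equation}\label{eq:union}
Z\subseteq\bigcup_{n\in A}Y_n,
\end{equation}
since for $x\in Z$ the set $A\cap\{n:x\in Y_n\}$ belongs to $s$ and is nonempty. Let $B=\{n:Y_n\in\mathcal N_\sigma\}$. If $B\in s$, then \eqref{eq:union} covers $Z$ by countably many members of $\mathcal N_\sigma$, so $Z\in\mathcal N_\sigma$. Otherwise $\omega\setminus B\in s$. For $n\notin B$ choose $k_n\ge1$ such that $Y_n$ is $k_n$-thin, and put $k_n=0$ for $n\in B$. By selectivity $n\mapsto k_n$ is constant or injective on a member of $s$; intersecting it with $\omega\setminus B$, we get $A\in s$ disjoint from $B$ on which $n\mapsto k_n$ is constant or injective.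

\emph{Constant case: $k_n=k$ for $n\in A$.} For $n\in A$ let $Y_n\subseteq\bigcup_{i<k}[a^i_n,b^i_n]$ with $0\le b^i_n-a^i_n\le\rho_k$, adding degenerate intervals if fewer than $k$ are needed. Let $a^i$ and $b^i$ be the limits along $s$ of $\langle a^i_n:n\in A\rangle$ and $\langle b^i_n:n\in A\rangle$ in the compact space $[-\infty,\infty]$. Let $x\in Z$. The set $\{n\in A:x\in Y_n\}\in s$ is contained in the union over $i<k$ of the sets $A_i=\{n\in A:a^i_n\le x\le b^i_n\}$, so $A_i\in s$ for some $i$. For $n\in A_i$ the pair $(a^i_n,b^i_n)$ lies in the closed set
\[
\{(a,b):x-\rho_k\le a\le x\le b\le x+\rho_k,\ b-a\le\rho_k\}\subseteq[-\infty,\infty]^2,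
\]
and $(a^i,b^i)$ is the limit of these pairs along $s$. By (U3), $a^i$ and $b^i$ are finite, $a^i\le x\le b^i$ and $b^i-a^i\le\rho_k$. So $Z$ is covered by those intervals $[a^i,b^i]$ whose endpoints are finite and at distance at most $\rho_k$, and $Z$ is $k$-thin.

\emph{Injective case.} Fix $m\ge1$. The set $A_m=\{n\in A:k_n\ge m\}$ is cofinite in $A$, so it belongs to $s$. For $k\ge m$ let $C_k=Y_n$ if $k=k_n$ for some (unique) $n\in A_m$, and $C_k=\emptyset$ otherwise. By \eqref{eq:union}, $Z\subseteq\bigcup_{k\ge m}C_k$. Hence $Z\in\mathcal N\subseteq\mathcal N_\sigma$. This proves the claim.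

\emph{Counting intervals.} By $\delta_s$ and the claim, $X\in L_s(\mathcal W)\subseteq\mathcal L$. As $X$ is not thin, $X\subseteq\bigcup_{j\ge1}Y_j$ with $Y_j\in\mathcal N$. Applying the definition of $\mathcal N$ to $Y_j$ with $m=j$, choose $k$-thin sets $C^j_k$ $(k\ge j)$ covering $Y_j$. Then
\[
X\subseteq\bigcup_{k\ge1}\ \bigcup_{1\le j\le k}C^j_k ,
\]
and for each $k$ the inner union is covered by at most $k^2$ intervals of length at most $\rho_k$. Use these as $I_i$ for $n_{k-1}\le i<n_k$; there are $n_k-n_{k-1}=k^2$ such positions, and unused ones receive the empty interval. The interval $I_i$ has length at most $\varepsilon_{n_k}\le\varepsilon_i$. This contradicts the choice of $\langle\varepsilon_n\rangle$.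
\end{proof}

Selectivity enters only in the choice of $A$. Without it the map $n\mapsto k_n$ could be neither constant nor injective on any member of the ultrafilter; a cover \eqref{eq:union} would then repeat some sizes $k$, and the argument would give no bound on the number of intervals of length $\rho_k$.

\begin{remark}\label{rem:consistent}
The set $X$ of Section~\ref{sec:A} satisfies $\delta_p$ for the selective ultrafilter $p$ built there, so it has strong measure zero; it is uncountable by Lemma~\ref{lem:countable}. This is exactly the kind of set that the next section rules out.
\end{remark}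

\section{A model with no uncountable example}\label{sec:C}

We need the Borel Conjecture and a selective ultrafilter in the same model. The Borel Conjecture is known to hold in the Mathias model; we include a proof from standard properties of the forcing. We then add a selective ultrafilter by a second forcing that adds no new sets of $\aleph_1$ reals, so that the Borel Conjecture survives. We assume the basic language of forcing; a condition \emph{decides} a sentence if it forces the sentence or its negation, and it decides a name if it forces the name to equal a specific ground model object.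

\subsection{Mathias forcing}

A \emph{Mathias condition} is a pair $(u,A)$ with $u\subseteq\omega$ finite, $A\subseteq\omega$ infinite and $\max u<\min A$. The order is $(v,C)\le(u,A)$ if $v$ end-extends $u$ (that is, $u$ is an initial segment of $v$), $v\setminus u\subseteq A$ and $C\subseteq A$. A generic filter $G$ determines the \emph{Mathias real} $r=\bigcup\{u:(u,A)\in G\}$, an infinite set which we enumerate as $r(0)<r(1)<\cdots$. The condition $(u,A)$ forces that $u$ is an initial segment of $r$ and that $r\setminus u\subseteq A$.

Let $M$ be a model of ZFC${}+{}$CH, and let $M_1=M[G_{\omega_2}]$ be the \emph{Mathias model}: the extension of $M$ by the countable support iteration of length $\omega_2$ of Mathias forcing, with intermediate models $M[G_\alpha]$. Let $[\omega]^\omega$ be the set of infinite subsets of $\omega$, preordered by $\subseteq^*$. A set $\mathcal D\subseteq[\omega]^\omega$ is \emph{dense} if every $a\in[\omega]^\omega$ has some $b\subseteq^*a$ in $\mathcal D$, and \emph{open} if $b\subseteq^*a\in\mathcal D$ implies $b\in\mathcal D$ for infinite $b$. We use the following standard facts \cite{BJ,Blass}.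
\begin{itemize}
\item[(F1)] $\omega_1$ and $\omega_2$ are preserved, and every set of at most $\aleph_1$ reals in $M_1$ belongs to some $M[G_\alpha]$, $\alpha<\omega_2$. For each $\alpha<\omega_2$, $M[G_{\alpha+1}]=M[G_\alpha][r]$ with $r$ a Mathias real over $M[G_\alpha]$, and $M_1$ is an extension of $M[G_{\alpha+1}]$ by a countable support iteration of Mathias forcing.
\item[(F2)] (Laver property) In an extension by a countable support iteration of Mathias forcing, if $f\in\omega^\omega$ is bounded by a ground model function, then there is a ground model function $\Sigma$ with $|\Sigma(n)|\le2^n$ and $f(n)\in\Sigma(n)$ for all $n$.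
\item[(F3)] (Pure decision) For a Mathias condition $(u,A)$ and a sentence $\varphi$ of the forcing language there is an infinite $B\subseteq A$ such that $(u,B)$ decides $\varphi$.
\item[(F4)] ($\mathfrak h=\aleph_2$ in $M_1$) In $M_1$, the intersection of $\aleph_1$ dense open subsets of $([\omega]^\omega,\subseteq^*)$ is dense.
\end{itemize}

\subsection{The Borel Conjecture in the Mathias model}

We first translate strong measure zero into a statement about guessing initial segments of binary sequences. Here $2^d$ is the set of binary strings of length $d$, and $x{\upharpoonright}d$ is the initial segment of length $d$ of $x\in2^\omega$.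

\begin{lemma}\label{lem:guess}
If there is an uncountable strong measure zero set, then there is $X\subseteq2^\omega$ of size $\aleph_1$ such that for every $f:\omega\to\omega$ there are $\sigma_n\in2^{f(n)}$ $(n\in\omega)$ such that every $x\in X$ satisfies $x{\upharpoonright}f(n)=\sigma_n$ for infinitely many $n$.
\end{lemma}

\begin{proof}
Subsets and translates of strong measure zero sets have strong measure zero, and an uncountable set of reals has uncountable intersection with some $[i,i+1)$, $i\in\mathbb Z$. So there is a strong measure zero set $Y\subseteq[0,1)$ of size $\aleph_1$. Let $\beta(y)\in2^\omega$ be the binary expansion of $y\in[0,1)$ that is not eventually $1$. The map $\beta$ is injective, and $\beta(y){\upharpoonright}d$ depends only on the dyadic interval $[i2^{-d},(i+1)2^{-d})$ containing $y$. Let $X=\beta[Y]$.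

We first obtain the conclusion with ``for some $n$'' in place of ``for infinitely many $n$''. A short interval can straddle two dyadic intervals, so we spend two guesses on each interval. Given $f$, let $d_n=\max(f(2n),f(2n+1))$ and cover $Y$ by intervals $I_n$ of length at most $2^{-d_n}$. If $y<(i+1)2^{-d}$ and $y'\ge(i+2)2^{-d}$, then $y'-y>2^{-d}$; so $I_n$ cannot meet two nonadjacent dyadic intervals of length $2^{-d_n}$, and it meets at most two of them. Hence there are $\tau_n,\tau_n'\in2^{d_n}$ with $\beta(y){\upharpoonright}d_n\in\{\tau_n,\tau_n'\}$ for all $y\in Y\cap I_n$. Put $\sigma_{2n}=\tau_n{\upharpoonright}f(2n)$ and $\sigma_{2n+1}=\tau'_n{\upharpoonright}f(2n+1)$. If $y\in Y\cap I_n$, then $\beta(y){\upharpoonright}f(i)=\sigma_i$ for $i=2n$ or $i=2n+1$.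

Finally split $\omega$ into infinitely many infinite pieces and apply the weaker statement to the restriction of $f$ to each piece. Every $x\in X$ is then guessed at least once in each piece.
\end{proof}

\begin{proposition}\label{prop:BC}
In $M_1$ every strong measure zero set is countable.
\end{proposition}

The idea is to apply Lemma~\ref{lem:guess} to the enumeration of a Mathias real $r$ added after $X$ has appeared. The Laver property moves the guesses back to the model generated by $r$, at the cost of allowing $2^n$ guesses at step $n$. The length $r(n)$ of the guessed strings can be made arbitrarily large while their number $2^n$ stays fixed. So, for a fixed initial segment of $r$, as the next element tends to infinity the guesses accumulate at finitely many points of $2^\omega$. There are countably many initial segments, hence countably many such points, and a point of $X$ different from all of them can be forced to escape the guesses.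

\begin{proof}
Suppose not, and let $X\in M_1$ be as in Lemma~\ref{lem:guess}. By (F1), $X\in N=M[G_\alpha]$ for some $\alpha<\omega_2$, and $X$ is uncountable in $N$ because it is uncountable in the larger model $M_1$. Let $r$ be the Mathias real with $M[G_{\alpha+1}]=N[r]$. In $M_1$ apply the lemma to $f(n)=r(n)$ to obtain $\sigma_n\in2^{r(n)}$. Coding strings of length $r(n)$ by numbers below $2^{r(n)}$, the sequence $\langle\sigma_n\rangle$ becomes a function bounded by a function in $N[r]$. By (F1) and (F2), applied over $N[r]$, there is $\Sigma\in N[r]$ with $|\Sigma(n)|\le2^n$ and $\sigma_n\in\Sigma(n)$; after discarding other elements, $\Sigma(n)$ is a nonempty set of strings of length $r(n)$. Every $x\in X$ satisfies $x{\upharpoonright}r(n)\in\Sigma(n)$ for infinitely many $n$. This statement concerns only $X$, $r$, $\Sigma\in N[r]$ and quantifies over $X$ and $\omega$, so it holds in $N[r]$. Hence some Mathias condition $(u,A)\in N$ forces over $N$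
\begin{equation}\label{eq:dagger}
\text{for all }x\in X\text{ there are infinitely many }n\text{ with }x{\upharpoonright}\dot r(n)\in\dot\Sigma(n),
\end{equation}
together with ``$\emptyset\ne\dot\Sigma(n)\subseteq2^{\dot r(n)}$ and $|\dot\Sigma(n)|\le2^n$ for all $n$''. From now on we work in $N$ and shrink $A$ three times.

\emph{First shrinking: $\dot\Sigma(n)$ is read off from $\dot r(0),\dots,\dot r(n)$.} We build infinite sets $A=A_0\supseteq A_1\supseteq\cdots$, with $b_i=\min A_i$ and $A_{i+1}\subseteq A_i\setminus(b_i+1)$, such that for every $t\subseteq\{b_0,\dots,b_i\}$ with $\max t=b_i$ the condition $(u\cup t,A_{i+1})$ decides $\dot\Sigma(|u\cup t|-1)$. For such $t$ and infinite $C\subseteq A_i\setminus(b_i+1)$, the condition $(u\cup t,C)$ extends $(u,A)$ and forces $\dot r(|u\cup t|-1)=b_i$. So the set to be decided is a subset of the finite set $2^{b_i}$, and it is decided once the sentences ``$\sigma\in\dot\Sigma(|u\cup t|-1)$'', $\sigma\in2^{b_i}$, are decided. Starting with $A_i\setminus(b_i+1)$ and applying (F3) successively to the finitely many pairs $(t,\sigma)$, we obtain $A_{i+1}$. Let $B=\{b_i:i\in\omega\}$. Since $B\setminus(b_i+1)\subseteq A_{i+1}$, for every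 nonempty finite $t\subseteq B$ there is a set $\Sigma_t\subseteq2^{\max t}$ with
\begin{equation}\label{eq:decide}
\bigl(u\cup t,\ B\setminus(\max t+1)\bigr)\ \text{ forces }\ \dot\Sigma(|u\cup t|-1)=\Sigma_t ,
\end{equation}
and $1\le|\Sigma_t|\le2^{|u|+|t|-1}$.

\emph{Second shrinking: the guesses converge.} For finite $t\subseteq B$, possibly empty, and $b\in B$ above all elements of $t$, list $\Sigma_{t\cup\{b\}}$, with repetitions, as $\sigma^j_{t,b}$, $j<2^{|u|+|t|}$. The number of indices $j$ does not depend on $b$. Extend each string by zeros to a point of $2^\omega$. Enumerate the countably many pairs $(t,j)$. By compactness of $2^\omega$ choose infinite sets $B\supseteq B_0\supseteq B_1\supseteq\cdots$ such that for the $i$-th pair $(t,j)$ the points $\sigma^j_{t,b}$ converge as $b\to\infty$ in $B_i$, and let $B'\subseteq B$ be infinite with $B'\subseteq^*B_i$ for all $i$. Then for every pair $(t,j)$ the points $\sigma^j_{t,b}$ converge to some $z^j_t\in2^\omega$ as $b\to\infty$ in $B'$.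

\emph{Third shrinking: avoiding one point of $X$.} As $X$ is uncountable, pick $x\in X$ different from all $z^j_t$. For each finite $t\subseteq B'$ there is a number $b(t)$ such that
\begin{equation}\label{eq:avoid}
x{\upharpoonright}b\notin\Sigma_{t\cup\{b\}}\quad\text{for all }b\in B'\text{ above }t\text{ with }b\ge b(t).
\end{equation}
Otherwise $x{\upharpoonright}b\in\Sigma_{t\cup\{b\}}$ for infinitely many $b\in B'$, so for one $j$ and infinitely many $b\in B'$ the point $\sigma^j_{t,b}$ agrees with $x$ below $b$; along these $b$ it converges to $x$, whence $x=z^j_t$. Choose the elements of an infinite set $B''\subseteq B'$ in increasing order, each new element being at least $b(t)$ for all subsets $t$ of the finite set chosen so far. Then $b\ge b(t)$ whenever $b\in B''$ and $t\subseteq B''\cap b$.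

We claim that $(u,B'')\le(u,A)$ forces $x{\upharpoonright}\dot r(n)\notin\dot\Sigma(n)$ for all $n\ge|u|$, contradicting \eqref{eq:dagger}. Fix $n\ge|u|$. Conditions $(v,C)\le(u,B'')$ with $|v|>n$ are dense below $(u,B'')$, so it suffices to show that each of them forces the statement. Write the set of the first $n+1-|u|$ elements of $v\setminus u$ as $t\cup\{b\}$, with $b$ its largest element and $b\notin t$. Then $|u\cup t\cup\{b\}|-1=n$, and $(v,C)\le(u\cup t\cup\{b\},B\setminus(b+1))$ because the remaining elements of $v$ and all elements of $C$ lie in $B''\subseteq B$ above $b$. By \eqref{eq:decide}, $(v,C)$ forces $\dot r(n)=b$ and $\dot\Sigma(n)=\Sigma_{t\cup\{b\}}$. Since $b\in B''$ and $t\subseteq B''\cap b$, we have $b\ge b(t)$, and \eqref{eq:avoid} gives $x{\upharpoonright}b\notin\Sigma_{t\cup\{b\}}$.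
\end{proof}

\subsection{Adding a selective ultrafilter}

Force over $M_1$ with $([\omega]^\omega,\subseteq^*)$, let $s$ be the generic filter and let $M_2=M_1[s]$. A forcing that merely adds no reals could still add a new set of $\aleph_1$ old reals, about which Proposition~\ref{prop:BC} says nothing. Fact (F4) excludes this.

\begin{lemma}\label{lem:nonew}
Every function in $M_2$ from $\omega_1^{M_1}$ or from $\omega$ into $M_1$ belongs to $M_1$. In particular $M_1$ and $M_2$ have the same reals and the same $\omega_1$.
\end{lemma}

\begin{proof}
Let $\lambda$ be $\omega$ or $\omega_1^{M_1}$, and let $a_0\in s$ force that $\tau$ is a function from $\lambda$ into $M_1$. In $M_1$, for $\alpha<\lambda$ let $\mathcal D_\alpha$ be the set of conditions $a$ such that $a\cap a_0$ is finite, or $a\subseteq^*a_0$ and $a$ decides $\tau(\alpha)$. Each $\mathcal D_\alpha$ is dense and open, so $\bigcap_\alpha\mathcal D_\alpha$ is dense by (F4) and contains some $a\in s$. As $a$ and $a_0$ both lie in $s$, the set $a\cap a_0$ is infinite, so $a$ decides all values $\tau(\alpha)$. The function sending $\alpha$ to the value decided by $a$ is defined in $M_1$ and equals the interpretation of $\tau$.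 Reals are functions from $\omega$ to $2$, and a surjection from $\omega$ onto $\omega_1^{M_1}$ in $M_2$ would lie in $M_1$.
\end{proof}

\begin{lemma}\label{lem:selective}
In $M_2$, $s$ is a selective ultrafilter.
\end{lemma}

\begin{proof}
As a generic filter, $s$ consists of infinite sets and is closed upward under $\subseteq^*$ among subsets of $\omega$, all of which lie in $M_1$ by Lemma~\ref{lem:nonew}. If $a,b\in s$, some $c\in s$ satisfies $c\subseteq^*a$ and $c\subseteq^*b$, so $c\subseteq^*a\cap b$ and $a\cap b\in s$. For $b\subseteq\omega$, the set of infinite $a$ with $a\subseteq b$ or $a\subseteq\omega\setminus b$ is dense, since for infinite $a_0$ one of $a_0\cap b$ and $a_0\setminus b$ is infinite; so $b\in s$ or $\omega\setminus b\in s$. For $\kappa:\omega\to\omega$, which also lies in $M_1$, the set of infinite $a$ on which $\kappa$ is constant or injective is dense (Section~\ref{sec:tools}), so $s$ contains such an $a$.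
\end{proof}

\begin{lemma}\label{lem:BC2}
In $M_2$ every strong measure zero set is countable.
\end{lemma}

\begin{proof}
Let $X\in M_2$ be an uncountable set of reals and let $X'\subseteq X$ be the range of an injection from $\omega_1$ into $X$. By Lemma~\ref{lem:nonew} this injection belongs to $M_1$, so $X'\in M_1$ and $X'$ is uncountable in $M_1$. By Proposition~\ref{prop:BC} there is a sequence $\langle\varepsilon_n\rangle\in M_1$ of positive numbers such that in $M_1$ no intervals of lengths at most $\varepsilon_n$ cover $X'$. Suppose that in $M_2$ such intervals cover $X'$. Taking closures and replacing empty intervals by points, we may assume that they are $[a_n,b_n]$ with $0\le b_n-a_n\le\varepsilon_n$. The sequence $\langle(a_n,b_n):n\in\omega\rangle$ belongs to $M_1$ by Lemma~\ref{lem:nonew}, and each $x\in X'$ satisfies $a_n\le x\le b_n$ for some $n$, in $M_1$ as well. This is a contradiction. So $X'$, and hence $X$, does not have strong measure zero in $M_2$.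
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Work in $M_2$ and let $X$ satisfy $\delta_p$ for each ultrafilter $p$. Then $X$ satisfies $\delta_s$ for the selective ultrafilter $s$ of Lemma~\ref{lem:selective}. By Theorem~\ref{thm:B}, $X$ has strong measure zero, so $X$ is countable by Lemma~\ref{lem:BC2}, and it satisfies $\gamma_p$ for every $p$ by Lemma~\ref{lem:countable}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BJ}
T. Bartoszy\'nski and H. Judah, \emph{Set Theory: On the Structure of the Real Line}.

\bibitem{Blass}
A. Blass, \emph{Combinatorial cardinal characteristics of the continuum}, Handbook of Set Theory.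

\bibitem{Tsaban}
Boaz Tsaban, \emph{Selection principles in mathematics: A milestone of open problems}, arXiv:math/0312182 (2003).

\end{thebibliography}
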